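# A boundary segment that polynomials cannot cheat: density in $A^\infty(\Omega)$

## 1. Domains with short paths

Let $\Omega\subset\mathbb C$ be a domain. We ask when polynomials approximate a holomorphic function on $\Omega$ together with all of its derivatives, uniformly up to the boundary.

**Definition.** $A^\infty(\Omega)$ is the space of all $f$ holomorphic in $\Omega$ such that for every $l\in\{0,1,2,\dots\}$ the derivative $f^{(l)}$ extends continuously to $\overline\Omega$; the extension is again written $f^{(l)}$. Its topology is given by the seminorms $\sup\{|f^{(l)}(z)|:z\in\overline\Omega,\ |z|\le n\}$, $l=0,1,\dots$, $n=1,2,\dots$. The closure of the set of polynomials in $A^\infty(\Omega)$ is $X^\infty(\Omega)$.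

When $\Omega$ is bounded, which will be the case throughout after this page, we may use the seminorms $\sup_{\overline\Omega}|f^{(l)}|$. Then $f\in X^\infty(\Omega)$ means: for all $m$ and $\varepsilon>0$ there is a polynomial $p$ with $\sup_{\overline\Omega}|p^{(l)}-f^{(l)}|<\varepsilon$ for $0\le l\le m$. For example, on the unit disc $\mathbb D$ the function $\sum_k e^{-\sqrt k}z^k$ has radius of convergence $1$, and it lies in $A^\infty(\mathbb D)$ because $\sum_k k^le^{-\sqrt k}<\infty$ for every $l$; its partial sums show that it lies in $X^\infty(\mathbb D)$.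

For the disc the question is settled by hand. If $f\in A^\infty(\mathbb D)$ and $0<r<1$, put $f_r(z)=f(rz)$. Then $f_r^{(l)}(z)=r^lf^{(l)}(rz)\to f^{(l)}(z)$ uniformly on $\overline{\mathbb D}$ as $r\to1$, by uniform continuity of $f^{(l)}$. Each $f_r$ is holomorphic in $|z|<1/r$, so its Taylor polynomials converge to it on $\overline{\mathbb D}$ with all derivatives. Hence $X^\infty(\mathbb D)=A^\infty(\mathbb D)$.

For a general domain we make two **standing assumptions**: $\overline\Omega^{\,o}=\Omega$ (the interior of the closure is $\Omega$), and $[\mathbb C\setminus\overline\Omega]\cup\{\infty\}$ is connected in the Riemann sphere. The slit disc $\mathbb D\setminus[0,1)$ violates the first. The annulus $\{1<|z|<2\}$ violates the second, and there density fails: $1/z$ lies in $A^\infty$, but $\int_{|z|=3/2}dz/z=2\pi i$, while the integral of every polynomial is $0$. For bounded $\Omega$ the second assumption says that $\mathbb C\setminus\overline\Omega$ is connected: removing the point $\infty$ from a connected open subset of the sphere leaves it connected, and adding it back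 to a connected set that has it as a limit point keeps it connected.

We use **Mergelyan's theorem**: if $K\subset\mathbb C$ is compact with connected complement, every function continuous on $K$ and holomorphic in the interior of $K$ is a uniform limit on $K$ of polynomials. Under the standing assumptions, with $\Omega$ bounded and $K=\overline\Omega$, the interior of $K$ is $\Omega$. So Mergelyan applies to each $f^{(m)}$ with $f\in A^\infty(\Omega)$. The easy case of the problem follows by integrating.

**Proposition 1.1.** Suppose that $\Omega$ satisfies the standing assumptions and that there is $M<\infty$ such that every two points of $\Omega$ can be joined in $\Omega$ by a path of length at most $M$. Then $X^\infty(\Omega)=A^\infty(\Omega)$.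

**Proof.** The hypothesis bounds the diameter of $\Omega$ by $M$, so $\Omega$ is bounded; put $K=\overline\Omega$. Let $f\in A^\infty(\Omega)$, $m\ge0$, $\varepsilon>0$, and fix $z_0\in\Omega$. By Mergelyan's theorem there is a polynomial $p_m$ with $\sup_K|p_m-f^{(m)}|<\varepsilon$. For $l=m,m-1,\dots,1$ define polynomials
$$p_{l-1}(z)=f^{(l-1)}(z_0)+\int_{z_0}^zp_l(\zeta)\,d\zeta .$$
For $z\in\Omega$ take a path $\gamma$ in $\Omega$ from $z_0$ to $z$ of length at most $M$. Since $f^{(l-1)}(z)-f^{(l-1)}(z_0)=\int_\gamma f^{(l)}d\zeta$,
$$|p_{l-1}(z)-f^{(l-1)}(z)|=\Big|\int_\gamma(p_l-f^{(l)})\,d\zeta\Big|\le M\sup_K|p_l-f^{(l)}|,$$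
and by continuity this holds for $z\in K$. So $p=p_0$ satisfies $p^{(l)}=p_l$ and $\sup_K|p^{(l)}-f^{(l)}|\le\max(1,M)^m\varepsilon$ for $0\le l\le m$. As $m,\varepsilon$ are arbitrary, $f\in X^\infty(\Omega)$. $\square$

P. M. Gauthier and V. Nestoridis, "Density of polynomials in classes of functions on products of planar domains", arXiv:1403.1126 (2014), is the source of our problem: *does $X^\infty(\Omega)=A^\infty(\Omega)$ hold for every planar domain satisfying the standing assumptions, with no condition on path lengths?*

What changes in general? The bound $M$ entered once: it turned a small error in a derivative into a small error in the function. If $\Omega$ contains points that can only be joined by very long paths, then a function on $\Omega$ may change by $1$ between them while its derivative is tiny. We now have to see whether this can defeat every polynomial.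

## 2. What limits of polynomials satisfy on paths in the closure

For a path $\gamma$ inside $\Omega$, $f(b)-f(a)=\int_\gamma f'$ is automatic. For a rectifiable path that runs in the boundary, it is automatic for polynomials but not for $f\in A^\infty(\Omega)$: on the boundary, $f'$ only means the limit of $f'$ from inside.

**Theorem 3.** Let $\Omega$ be bounded, satisfy the standing assumptions, and put $K=\overline\Omega$. Let $f\in A^\infty(\Omega)$.

(i) If $f\in X^\infty(\Omega)$, then for every $l\ge0$ and every rectifiable path $\gamma$ in $K$ from $a$ to $b$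
$$f^{(l)}(b)-f^{(l)}(a)=\int_\gamma f^{(l+1)}dz. \tag{1}$$

(ii) If there is $M<\infty$ such that every two points of $K$ can be joined in $K$ by a path of length $\le M$, and (1) holds for all $l$ and $\gamma$ as in (i), then $f\in X^\infty(\Omega)$.

**Proof.** (i) Polynomials satisfy (1). For fixed $\gamma,l$ both sides of (1) are continuous in $f$ for the seminorms of orders $l$ and $l+1$, since $|\int_\gamma f^{(l+1)}dz|\le\text{length}(\gamma)\sup_K|f^{(l+1)}|$. So (1) passes to the closure of the polynomials.

(ii) Let $m\ge0$, $\varepsilon>0$, $z_0\in K$. By Mergelyan's theorem there is a polynomial $p_m$ with $\sup_K|p_m-f^{(m)}|<\varepsilon$; for $l=m,\dots,1$ put $p_{l-1}(z)=f^{(l-1)}(z_0)+\int_{z_0}^zp_l$. For $z\in K$ let $\gamma$ be a path in $K$ from $z_0$ to $z$ of length $\le M$. By (1) with $l-1$ in place of $l$,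
$$|p_{l-1}(z)-f^{(l-1)}(z)|=\Big|\int_\gamma(p_l-f^{(l)})\,d\zeta\Big|\le M\sup_K|p_l-f^{(l)}| .$$
So $p=p_0$ has $p^{(l)}=p_l$ and $\sup_K|p^{(l)}-f^{(l)}|\le\max(1,M)^m\varepsilon$ for $0\le l\le m$, and $m,\varepsilon$ are arbitrary. $\square$

So a counterexample can be sought as follows: a bounded $\Omega$ with the segment $I=[0,1]\subset\mathbb R$ in its boundary, and an $f\in A^\infty(\Omega)$ with $f(1)-f(0)\ne\int_0^1f'$. This is not possible if $\Omega$ contains nearby copies of $I$: if $I+i\varepsilon_k\subset\Omega$ with $\varepsilon_k\to0$, then $f(1+i\varepsilon_k)-f(i\varepsilon_k)=\int_0^1f'(t+i\varepsilon_k)\,dt$, and uniform continuity of $f,f'$ on $\overline\Omega$ gives (1) on $I$. The points near $I$ will have to be joined by long, folded corridors. This works, and strongly so.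

For $0\le r\le\infty$ let $A^r(\Omega)$ be the analogous space with derivatives of order $\le r$ (order $<\infty$ if $r=\infty$), and let $X^r(\Omega)$ be the closure of the polynomials in it. Let $C_0(I)=\{\varphi\in C(I,\mathbb C):\varphi(0)=0\}$.

**Theorem 1.** There is a bounded domain $\Omega$ satisfying the standing assumptions, with $I\subset\partial\Omega$, such that for every $\varphi\in C_0(I)$ there is $f\in A^\infty(\Omega)$ with
$$f(x)-f(0)-\int_0^xf'(t)\,dt=\varphi(x)\qquad(x\in I), \tag{2}$$
where $f,f'$ on $I$ denote the continuous extensions. In particular $X^\infty(\Omega)\ne A^\infty(\Omega)$.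

So the answer to the question is no. The same domain gives more.

**Theorem 2.** For the same $\Omega$ put $D_lg(x)=g^{(l)}(x)-g^{(l)}(0)-\int_0^xg^{(l+1)}(t)\,dt$, $x\in I$.

(a) For all $m\ge0$ and $d_0,\dots,d_m\in C_0(I)$ there is $g\in A^\infty(\Omega)$ with $D_lg=d_l$ for $l\le m$ and $D_lg=0$ for $l>m$.

(b) $D_l=0$ on $X^r(\Omega)$ for $l<r$. For finite $r\ge1$ the map $(D_0,\dots,D_{r-1}):A^r(\Omega)\to C_0(I)^r$ is onto. For $r=\infty$ the map $(D_l)_{l\ge0}$ has dense range in $C_0(I)^{\mathbb N}$. Hence $X^r(\Omega)$ has infinite codimension in $A^r(\Omega)$ for every $1\le r\le\infty$, while $X^0(\Omega)=A^0(\Omega)$.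

(c) Rational functions with poles off $\overline\Omega$, and more generally functions in $A^r(\Omega)$ that extend to a real-$C^1$ function near $\overline\Omega$, are not dense in $A^r(\Omega)$ for $1\le r\le\infty$.

## 3. A single logarithm cannot climb along a crossing corridor

Here is the design. Divide the strip $2^{-n}\le y\le2^{-n+1}$ above $I$ into $2^n$ squares of side $2^{-n}$. Let a thin corridor cross all of them from left to right, starting from a room to the left of $I$. In each square we want a function that rises by about $1$ as one walks through the square, and whose derivatives are minute. A combination of these functions can then follow any prescribed $\varphi$ along the corridor, while its derivatives do not notice.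

Rescale one square to $Q=[-4,4]^2$ with variable $\zeta$. We want a corridor crossing $Q$ from $-4$ to $4$, with parameter $N$, and a function on it whose change is comparable with $N$ while its derivatives are bounded independently of $N$. Dividing by $N$ gives change $1$ and derivatives $O(1/N)$. Scaling back costs a factor $2^{(n+3)k}$ in the $k$-th derivative, which a large choice such as $N=2^{n^2}$ will defeat.

The natural first try is a spiral and a logarithm. On an annular spiral with $N$ turns around a point $c$, staying at distance at least $1/4$ from $c$, a branch of $\log(\zeta-c)$ changes by about $2\pi iN$ and has bounded derivatives. But the corridor has to leave the spiral and exit on the right, and there the plan collapses.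

**Remark 3.1.** Let $\gamma$ be a simple arc in $Q$ from $-4$ to $4$ meeting $\partial Q$ only at its endpoints, and let $|c|\le1$, $c\notin\gamma$. Then $\log(\zeta-c)$, continued along $\gamma$, changes by at most $2\pi+8$ in modulus. Indeed, close $\gamma$ by the path $\sigma$ consisting of the segment from $4$ to $6$, the lower half of the circle $|\zeta|=6$, and the segment from $-6$ to $-4$. Since $|\zeta|<6$ on $Q$, $\sigma$ meets $Q$ only at $\pm4$, so $\gamma\cup\sigma$ is a Jordan curve, and its winding number about $c$ is $0$ or $\pm1$. On $\sigma$ we have $|\zeta-c|\ge3$, and $\sigma$ has length $4+6\pi$, so the change along $\sigma$ is at most $(4+6\pi)/3<8$.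

Hence, for a fixed combination $\sum\alpha_k\log(\zeta-c_k)$ with all $|c_k|\le1$, the change along the corridor is at most $(2\pi+8)\sum|\alpha_k|$, however many turns the corridor makes. The reason is visible: every turn made going in is undone going out, and a logarithm counts both with the same weight.

## 4. Weighting the turns by a second logarithm

To escape, the turns going in and the turns going out must be counted with different weights. The weight should be insensitive to turning, but should change when the corridor passes through the center. Place two points $\pm\frac i2$ inside the spirals, and let the corridor wind inward around both of them, pass between them, and wind outward around both. The function $\log\frac{\zeta-i/2}{\zeta+i/2}$ returns to its value after a turn around both points, and it shifts by $2\pi i$, relative to its single-valued branch, when one passes between them. So we take a function $F$ with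
$$\frac{dF}{d\zeta}=\frac{U(\zeta)}{\zeta-i/2},\qquad U=\text{the continuation of }\log\frac{\zeta-i/2}{\zeta+i/2}\text{ along the corridor}.$$

Now the details.

**The outer branch.** Let $\lambda(\zeta)=\operatorname{Log}\frac{\zeta-i/2}{\zeta+i/2}$, principal branch. The quotient is in $(-\infty,0]\cup\{\infty\}$ exactly for $\zeta\in[-\frac i2,\frac i2]$. So $\lambda$ is holomorphic on $\mathbb C\setminus[-\frac i2,\frac i2]$, with $\lambda(\infty)=0$. The function $\lambda(\zeta)/(\zeta-\frac i2)$ is holomorphic there and $O(|\zeta|^{-2})$ at $\infty$. Its integral over a large circle is therefore $0$, and since every closed curve in $\mathbb C\setminus[-\frac i2,\frac i2]$ is homologous to a multiple of such a circle, it has a single-valued primitive $\Lambda$, normalized by $\Lambda(\infty)=0$.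

This gives the count of turns: over a counterclockwise circle $|\zeta|=r>\frac12$,
$$\oint\frac{\lambda}{\zeta-i/2}\,d\zeta=0,\qquad\oint\frac{\lambda+2\pi i}{\zeta-i/2}\,d\zeta=(2\pi i)^2=-4\pi^2 .$$
If $U=\lambda$ on the way in and $U=\lambda+2\pi i$ on the way out, the inward turns cost nothing and each outward turn contributes $-4\pi^2$.

**The passage between the two points.** Let $W=\{|y|<\frac14\}$, where $\zeta=x+iy$. On $W$ the quotient $\frac{\zeta-i/2}{\zeta+i/2}$ is holomorphic without zeros, and $W$ is simply connected, so there is a holomorphic logarithm $\mu$ of it on $W$ with $\mu=\lambda$ on $W\cap\{x<0\}$. For real $x$ put $\alpha(x)=\arg(x+\frac i2)\in(0,\pi)$. Then $\frac{x-i/2}{x+i/2}=e^{-2i\alpha(x)}$. For $x<0$, $\alpha\in(\frac\pi2,\pi)$, so $\lambda=2\pi i-2i\alpha$; for $x>0$, $\alpha\in(0,\frac\pi2)$, so $\lambda=-2i\alpha$. Since $2\pi i-2i\alpha$ is continuous on $\mathbb R$ and equals $\mu$ for $x<0$, it equals $\mu$ on all of $\mathbb R$. Therefore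
$$\mu=\lambda\ \text{ on }W\cap\{x<0\},\qquad\mu=\lambda+2\pi i\ \text{ on }W\cap\{x>0\}.$$
Let $\Phi$ be the holomorphic function on $W$ with $\Phi'=\mu/(\zeta-\frac i2)$ and $\Phi=\Lambda$ on $W\cap\{x<0\}$. On $W$ we have $\operatorname{Im}(\zeta-\frac i2)<0$, so $\operatorname{Log}(\zeta-\frac i2)$ is holomorphic there. On $W\cap\{x>0\}$ the functions $\Phi$ and $\Lambda+2\pi i\operatorname{Log}(\zeta-\frac i2)$ have the same derivative. So for an absolute constant $\kappa$
$$\Phi=\Lambda+2\pi i\operatorname{Log}(\zeta-\tfrac i2)+\kappa\quad\text{on }W\cap\{x>0\}. \tag{3}$$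

## 5. The double-spiral cell

Let $N\ge1$ be an integer, $h=\frac1{8N}$, $w=\frac1{16N}$, $\rho(\theta)=1+\frac\theta{2\pi N}$. Define an outward spiral band, a passage, two end bars, and the cell:
$$A=\{re^{i\theta}:0\le\theta\le2\pi N,\ |r-\rho(\theta)|\le h\},$$
$$P=\{|x|\le1,\ |y|\le w\},\qquad O^+=\{2\le x\le4,\ |y|\le w\},\qquad O^-=-O^+,$$
$$E=E_N=O^-\cup(-A)\cup P\cup A\cup O^+\subset Q=[-4,4]^2 .$$
For $N=1$, the band $A$ has center line $r=1+\frac\theta{2\pi}$ and width $\frac14$ in $r$. It makes one turn, from near $1$ to near $2$. The corridor enters from the left along $O^-$, spirals inward clockwise along $-A$, crosses the center along $P$, spirals outward counterclockwise along $A$, and leaves along $O^+$.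

The next lemma makes sure that these pieces meet only as intended. This is what makes the complement of the final set connected and the branches of logarithms well defined.

**Lemma 5.1.**

(a) The map $(\theta,t)\mapsto(\rho(\theta)+t)e^{i\theta}$ is a homeomorphism of $[0,2\pi N]\times[-h,h]$ onto $A$; so $A$ is a closed topological disc, and $(r,\theta)$ are well-defined continuous functions on $A$. On $A$, $\frac78\le r\le2+h<3$. The image $A^\circ$ of the open rectangle is open, connected, and dense in $A$.

(b) $A\cap(-A)=\emptyset$.

(c) $A\cap P$ is nonempty, connected, contained in $\{x>0\}$, and $0\le\theta<\frac\pi4$ on it.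

(d) $A\cap O^+$ is nonempty and connected, on it $\theta=2\pi N-\phi$ with $0\le\phi\le\frac\pi4$, and $A\cap O^-=\emptyset$.

(e) In the chain $O^-,-A,P,A,O^+$ consecutive sets have connected nonempty intersection, and non-consecutive ones are disjoint. The interiors $(O^-)^\circ,-A^\circ,P^\circ,A^\circ,(O^+)^\circ$ of consecutive members meet. Moreover $E\subset\{|y|\le2+h\}$, and $E$ meets $\{x=\pm4\}$ only in $O^\pm$.

**Proof.** (a) If $(\theta,t)$ and $(\theta',t')$ have the same image, then the moduli agree, so $|\rho(\theta)-\rho(\theta')|\le2h=\frac1{4N}$. If $\theta\ne\theta'$, then $|\theta-\theta'|\ge2\pi$ and $|\rho(\theta)-\rho(\theta')|\ge\frac1N$, a contradiction. So $\theta=\theta'$, then $t=t'$. A continuous injection of a compact space is a homeomorphism onto its image. The bounds on $r$ are $1-h\ge\frac78$ and $2+h\le2+\frac18$. The map is a local diffeomorphism on the open rectangle (in the coordinates $(\theta,r)$ it is the polar coordinate map, with $r>0$), so $A^\circ$ is open; connectedness and density are clear.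

(b) If $re^{i\theta}=-r'e^{i\theta'}$ with $re^{i\theta},r'e^{i\theta'}\in A$, then $r=r'$ and $\theta-\theta'$ is an odd multiple of $\pi$. So $|\rho(\theta)-\rho(\theta')|\ge\frac1{2N}>2h$, a contradiction.

(c) Let $re^{i\theta}\in A\cap P$. Then $r\le\sqrt{1+w^2}\le1+\frac{w^2}2$, so $\frac\theta{2\pi N}\le r+h-1\le h+\frac{w^2}2<\frac1{4N}$, and $\theta<\frac\pi2$. Thus $x>0$ and $y\ge0$ (note $x\neq 0$ since $\theta<\frac\pi2$). From $r\ge\frac78$ and $r\sin\theta\le w\le\frac1{16}$ we get $\sin\theta\le\frac1{14}$, so $\theta<\frac\pi4$. Hence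
$$A\cap P=\{re^{i\theta}:0\le\theta<\tfrac\pi4,\ |r-\rho(\theta)|\le h,\ r\cos\theta\le1,\ r\sin\theta\le w\}.$$
It contains $1-h$ (with $\theta=0$). We join any point of it to $1-h$ inside the set. First decrease $r$ to $r_0(\theta)=\rho(\theta)-h$; all the inequalities persist. Then decrease the angle $\theta'$ from $\theta$ to $0$ along $r=r_0(\theta')$. Here $r_0(\theta')\sin\theta'$ decreases. Also $r_0(\theta')\cos\theta'\le r_0(\theta')\le1$, because $\theta'<\frac\pi4$ gives $\frac{\theta'}{2\pi N}\le\frac1{8N}=h$.

(d) If $re^{i\theta}\in A$ and $r\ge2$, then $\rho(\theta)\ge2-h$, so $\theta\ge2\pi N-2\pi Nh=2\pi N-\frac\pi4$; write $\theta=2\pi N-\phi$, $0\le\phi\le\frac\pi4$. Then $x=r\cos\phi>0$. Points of $O^\pm$ have $r\ge2$, so this applies to $A\cap O^\pm$, and since $x<0$ on $O^-$, $A\cap O^-=\emptyset$. Since $r<3$ on $A$, $A\cap O^+$ consists of the $re^{-i\phi}$ with $0\le\phi\le\frac\pi4$, $r\cos\phi\ge2$, $r\sin\phi\le w$, $|r-\rho(2\pi N-\phi)|\le h$. It contains $2$ (with $\phi=0$). Given a point of it, decrease $r$ to $2/\cos\phi$. This is allowed, as $2/\cos\phi\ge2\ge\rho-h$.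 Then decrease $\phi'$ from $\phi$ to $0$ along $x=2$, that is, along $r=2/\cos\phi'$. There $|y|=2\tan\phi'$ decreases, $r\ge2\ge\rho-h$, and
$$\frac2{\cos\phi'}\le\frac2{\cos\phi}\le\rho(2\pi N-\phi)+h\le\rho(2\pi N-\phi')+h .$$
So every point is joined to $2$ inside $A\cap O^+$.

(e) The statements for $-A$ follow from those for $A$ by $\zeta\mapsto-\zeta$. In particular $-A\cap P\subset\{x<0\}$ and $-A\cap O^+=\emptyset$. The sets $O^-,P,O^+$ are pairwise disjoint by their real parts, and $A\cap(-A)=\emptyset$ by (b). For the interiors, let $\eta>0$ be small. The point $(1-\frac h2)e^{i\eta}$ has $r-\rho(\eta)=-\frac h2-\frac\eta{2\pi N}\in(-h,h)$, so it lies in $A^\circ\cap P^\circ$. The point $(2+\frac h2)e^{-i\eta}$ has $\theta=2\pi N-\eta$ and $r-\rho(\theta)=\frac h2+\frac\eta{2\pi N}\in(-h,h)$, so it lies in $A^\circ$, and in $(O^+)^\circ$ because its real part exceeds $2$ for small $\eta$. Finally $r\le2+h<3$ on $\pm A$, and $|x|\le1$ on $P$. $\square$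

## 6. Stacking the cells over $I$

For $n\ge1$ and $0\le j<2^n$ let $N_n=2^{n^2}$, $s_n=2^{-n-3}$, and
$$T_{n,j}(\zeta)=s_n\zeta+(j+\tfrac12)2^{-n}+\tfrac32\,2^{-n}i,$$
so that $T_{n,j}(Q)=[j2^{-n},(j+1)2^{-n}]\times[2^{-n},2^{-n+1}]$. Put
$$B_n=\bigcup_{j=0}^{2^n-1}T_{n,j}(E_{N_n}),\qquad R=(-1,0)\times(0,1),\qquad K=\overline R\cup I\cup\bigcup_{n\ge1}B_n,\qquad\Omega=\operatorname{int}K .$$
Since $E\subset\{|y|\le2+h\}$, we have $B_n\subset\{0\le x\le1,\ 2^{-n}<y<2^{-n+1}\}$, with strict inequalities for $y$. In particular the $B_n$ are pairwise disjoint. A sequence with points in infinitely many $B_n$ accumulates only on $I$, so $K$ is closed, hence compact. Since $K\subset\{y\ge0\}$, no point of $I$ is interior to $K$: $\Omega\cap I=\emptyset$.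

**Lemma 6.1.** $\Omega$ is connected, $\overline\Omega=K$, $\overline\Omega^{\,o}=\Omega$, and $I\subset\partial\Omega$.

**Proof.** We exhibit an open connected set that is dense in $K$. With $w$, $A$, $P$ belonging to $N_n$, let
$$\Omega_0=R\cup\bigcup_{n,j}T_{n,j}\big(\{-6<x<-2,|y|<w\}\cup(-A^\circ)\cup P^\circ\cup A^\circ\cup\{2<x<4,|y|<w\}\big).$$
The left end bars are prolonged so that neighboring cells overlap in open sets. Since $T_{n,j}(\zeta)=T_{n,j-1}(\zeta+8)$, for $j\ge1$ we have $T_{n,j}(\{-6\le x\le-4,|y|\le w\})=T_{n,j-1}(O^+)$. For $j=0$, the set $T_{n,0}(\{-6\le x\le-4,|y|\le w\})$ has real parts in $[-\frac14 2^{-n},0]$ and imaginary parts in $(2^{-n},2^{-n+1})\subset(0,1)$, so it lies in $\overline R$, and its interior lies in $R$. So $\Omega_0$ is an open subset of $K$. For each $n$, start from $R$ and list the open pieces of cell $0$, then of cell $1$, and so on. Consecutive sets meet, inside a cell by Lemma 5.1(e) and otherwise by the overlaps just described. So $\Omega_0$ is connected.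

The closure of $\Omega_0$ contains $\overline R$ and every $B_n$. It also contains $I$, because for every $n$ a point $x\in I$ is within distance $3\cdot2^{-n}$ of some $T_{n,j}(0)\in B_n$. So $\overline{\Omega_0}=K$. From $\Omega_0\subset\Omega\subset K=\overline{\Omega_0}$ it follows that $\Omega$ is connected and $\overline\Omega=K$, hence $\overline\Omega^{\,o}=\operatorname{int}K=\Omega$. As $I\subset K=\overline\Omega$ and $I\cap\Omega=\emptyset$, $I\subset\partial\Omega$. $\square$

A compact set is said to separate the plane if its complement is disconnected. Closed topological discs do not separate the plane. We also use **Janiszewski's theorem** (e.g. Kuratowski, *Topology II*, §61; Newman, *Elements of the Topology of Plane Sets of Points*, Ch. V): if $X,Y$ are compact sets not separating the plane and $X\cap Y$ is connected, then $X\cup Y$ does not separate the plane. Two closed half circles that form a circle show why $X\cap Y$ must be connected.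

**Lemma 6.2.** $\mathbb C\setminus K$ is connected. Hence $\Omega$ satisfies the standing assumptions.

**Proof.** **Step 1: one level at a time.** We show that $Y_n=\overline R\cup B_n$ does not separate the plane. It is the union of a chain of closed topological discs: $\overline R$, the five pieces of cell $j=0$, those of cell $j=1$, and so on. Consecutive members have connected intersection. Inside a cell this is Lemma 5.1(e), while $T_{n,j}(O^+)\cap T_{n,j+1}(O^-)$ and $\overline R\cap T_{n,0}(O^-)$ are segments. Non-consecutive members are disjoint: inside a cell by Lemma 5.1(e); pieces of different cells, or $\overline R$ and a piece of a cell, can meet only on a vertical side of a square, where only the end bars $O^\pm$ are present. So when the chain is built up, each new member meets the union of the earlier ones exactly in its intersection with its predecessor, which is connected. Induction with Janiszewski's theorem proves the claim.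

**Step 2: all levels together.** We connect every point of the complement to the outside of the box $G=[-1,1]\times[0,1]\supset K$, whose complement is connected. Let $p=x+iy\in G\setminus K$. Since $\overline R\cup I\subset K$, we have $0<x\le1$, $0<y\le1$.

If $y=2^{-k}$ for some $k\ge0$, the horizontal ray $\{t+iy:t\ge x\}$ misses $\overline R$ (since $t>0$), $I$ (since $y>0$), and all $B_n$ (by the strict inequalities), and it leaves $G$.

Otherwise $p\in\Pi_n=\{x>0,\ 2^{-n}<y<2^{-n+1}\}$ for some $n\ge1$, and $K\cap\Pi_n\subset B_n$. By Step 1, $\mathbb C\setminus Y_n$ is open and connected, and it contains $\mathbb C\setminus G$. Take a path in it from $p$ to a point of $\mathbb C\setminus G$. If the path stays in $\Pi_n$, it avoids $K$. Otherwise let $q$ be its first point on $\partial\Pi_n$. Since $\{0\}\times[2^{-n},2^{-n+1}]\subset\overline R\subset Y_n$, $q$ has positive real part and imaginary part $2^{-n}$ or $2^{-n+1}$. The path up to $q$ avoids $K$, and from $q$ we go horizontally to the right, as in the first case. $\square$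

## 7. One function per cell

Fix $(n,j)$; write $T=T_{n,j}$, $N=N_n$, $\zeta=T^{-1}(z)$. In this section $C,C_k$ denote absolute constants, independent of $n,j,N$, which may change from line to line.

**Step 1: cut $K$ in the middle of the cell.** The purpose is to separate the part before the passage, where $U=\lambda$, from the part after it, where $U=\lambda+2\pi i$. Let
$$E^-=O^-\cup(-A)\cup(P\cap\{x\le0\}),\qquad E^+=(P\cap\{x\ge0\})\cup A\cup O^+,$$
$$K^+=T(E^+)\cup\bigcup_{j'>j}T_{n,j'}(E_N),\qquad K^-=\overline R\cup I\cup\bigcup_{n'\ne n}B_{n'}\cup\bigcup_{j'<j}T_{n,j'}(E_N)\cup T(E^-).$$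
Both sets are closed, $K=K^+\cup K^-$, and
$$K^+\cap K^-=\ell:=T(\{x=0,|y|\le w\}).$$
Indeed, $E^+\cap E^-=\{x=0,|y|\le w\}$ by Lemma 5.1. In the variable $\zeta$, the cells $j'<j$ and, if $j=0$, the set $\overline R$, lie in $x\le-4$, while $E^+\subset\{x>-4\}$. The cells $j'>j$ lie in $x\ge4$, while $E^-\subset\{x<4\}$. For $j>0$ the set $\overline R$ lies in $x<-4$. Finally $I$ and $B_{n'}$, $n'\ne n$, are at other heights than $B_n$.

We also record that
$$T^{-1}(K)\cap\{|\zeta|<\tfrac78\}=P\cap\{|\zeta|<\tfrac78\}, \tag{4}$$
because $r\ge\frac78$ on $\pm A$, $|x|\ge2$ on $O^\pm$, and everything outside this cell has $|\zeta|\ge4$. In particular, points of $T^{-1}(K)$ on $[-\frac i2,\frac i2]$ lie on $T^{-1}(\ell)$.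

**Step 2: a continuous logarithm of $\zeta-\frac i2$ on $K^+$.** This logarithm will count the outward turns. Define $\mathcal L$, as a function of $\zeta$, by three formulas:

- on $P\cap\{x\ge0\}$, $\mathcal L=\operatorname{Log}(\zeta-\frac i2)$;
- on $A$, $\zeta=re^{i\theta}$, $\mathcal L=\log r+i\theta+\operatorname{Log}\big(1-\frac i{2\zeta}\big)$, where $|\frac i{2\zeta}|\le\frac47$;
- on $O^+$ and for $z$ in cells $j'>j$, where $\operatorname{Re}\zeta\ge2$, $\mathcal L=\operatorname{Log}(\zeta-\frac i2)+2\pi iN$.

Each formula is continuous on its closed piece and satisfies $e^{\mathcal L}=\zeta-\frac i2$. The first and third pieces are disjoint, and $A$ does not meet the cells $j'>j$. On $A\cap P$ we have $0\le\theta<\frac\pi4$ and $|\arg(1-\frac i{2\zeta})|<\frac\pi2$, so $\theta+\arg(1-\frac i{2\zeta})\in(-\pi,\pi)$ and the second formula gives the principal logarithm. On $A\cap O^+$, $\theta=2\pi N-\phi$ with $0\le\phi\le\frac\pi4$, and $-\phi+\arg(1-\frac i{2\zeta})\in(-\pi,\pi)$, so the second formula gives $\operatorname{Log}(\zeta-\frac i2)+2\pi iN$. So $\mathcal L$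 is well defined and continuous on $K^+$.

**Step 3: the function $F_{n,j}$ and its regularity.** Put
$$F_{n,j}(z)=\begin{cases}\Lambda(\zeta),&z\in K^-\setminus\ell,\\\Phi(\zeta),&z\in T(P),\\\Lambda(\zeta)+2\pi i\mathcal L(\zeta)+\kappa,&z\in K^+\setminus\ell.\end{cases}$$
On $T(P)$ the definitions agree: $\Phi=\Lambda$ for $x<0$, and for $x>0$ use (3) and $\mathcal L=\operatorname{Log}(\zeta-\frac i2)$ on $P$. We claim that every $z_0\in K$ has a disc $V$ around it and a holomorphic $G$ on $V$ with $F_{n,j}=G$ on $K\cap V$. Consequently $F_{n,j}$ is holomorphic in $\Omega$ and all its derivatives extend continuously to $K$, so $F_{n,j}\in A^\infty(\Omega)$.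

If $z_0\in K^-\setminus\ell=K\setminus K^+$, which is relatively open in $K$, then by (4) $T^{-1}(z_0)\notin[-\frac i2,\frac i2]$, and we take $G=\Lambda\circ T^{-1}$ near $z_0$. If $z_0\in K^+\setminus\ell=K\setminus K^-$, again relatively open, let $G_0$ be a holomorphic branch of $\log(T^{-1}(z)-\frac i2)$ near $z_0$ that agrees with $\mathcal L$ at $z_0$. Near $z_0$ on $K$, the difference $\mathcal L-G_0$ is continuous, has values in $2\pi i\mathbb Z$, and vanishes at $z_0$, so it vanishes near $z_0$; take $G=\Lambda\circ T^{-1}+2\pi iG_0+\kappa$. If $z_0\in\ell$, then by (4) $K$ coincides with $T(P)$ near $z_0$; take $G=\Phi\circ T^{-1}$.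

**Step 4: derivatives do not feel $N$.** We bound all derivatives on $K$. By (4), for $z\in K$ either $|\zeta|\ge\frac78$ and $|\zeta\mp\frac i2|\ge\frac38$, or $\zeta\in P$ and $|\zeta\mp\frac i2|\ge\frac12-\frac1{16}$. In any case $|\zeta\mp\frac i2|\ge\frac38>\frac14$. On $K$,
$$\frac{dF_{n,j}}{d\zeta}=\frac U{\zeta-i/2},\qquad U\in\{\lambda,\ \lambda+2\pi i,\ \mu\},$$
according to the three cases of the definition. Since $\frac{|\zeta-i/2|}{|\zeta+i/2|}$ and its inverse are at most $1+\frac83<5$, we have $|\operatorname{Re}U|\le\log5$, and $|\operatorname{Im}\lambda|\le\pi$, so $|U|\le\log5+3\pi\le12$ (on $\ell$ by taking limits in $T(P)$). For $m\ge1$,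
$$|U^{(m)}|=(m-1)!\,\big|(\zeta-\tfrac i2)^{-m}-(\zeta+\tfrac i2)^{-m}\big|\le2(m-1)!\,4^m .$$
By Leibniz' rule all $\zeta$-derivatives of $F_{n,j}$ of order $k\ge1$ are bounded by $C_k$, and each $z$-derivative costs a factor $s_n^{-1}$:
$$|F_{n,j}^{(k)}|\le C_ks_n^{-k}=C_k2^{(n+3)k}\quad\text{on }K,\ k\ge1. \tag{5}$$

**Step 5: values rise from $0$ to $1$.** Put $f_{n,j}=-\frac1{4\pi^2N_n}F_{n,j}$. We compare it with the exact ramp $\tau_{n,j}:K\to[0,1]$ defined by $\tau_{n,j}=0$ on $K^-\cup T(P)$, $\tau_{n,j}=\frac\theta{2\pi N}$ on $T(A\setminus P)$, and $\tau_{n,j}=1$ on $T(O^+\setminus A)$ and on the cells $j'>j$ of $B_n$. These sets cover $K$, and the definitions agree where they overlap (only in $T(O^+)\cap T_{n,j+1}(O^-)$, where both values are $1$).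

The function $\Lambda$ is bounded on $|\zeta|\ge\frac78$, and $\Phi$ is bounded on $P\subset\{|x|\le1,|y|\le\frac1{16}\}$, a compact subset of $W$; both bounds are absolute. So on $K^-\cup T(P)$, $F_{n,j}=O(1)$. On $T(A\setminus P)$,
$$F_{n,j}=\Lambda+2\pi i\big(\log r+i\theta+\operatorname{Log}(1-\tfrac i{2\zeta})\big)+\kappa=-2\pi\theta+O(1).$$
On $T(O^+)$ and on the later cells, $F_{n,j}=-4\pi^2N+2\pi i\operatorname{Log}(\zeta-\frac i2)+O(1)$. There $|\zeta-\frac i2|\ge\operatorname{Re}\zeta\ge2$, and since $K$ has diameter less than $3$, $|\zeta-\frac i2|\le3\cdot2^{n+3}+1\le2^{n+5}$, so $|\operatorname{Log}(\zeta-\frac i2)|\le C(n+1)$. Dividing by $-4\pi^2N_n$,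
$$f_{n,j}=\tau_{n,j}+e_{n,j},\qquad|e_{n,j}|\le C\,\frac{n+1}{N_n}\quad\text{on }K. \tag{6}$$
Note that $\tau_{n,j}=0$ on $K\setminus B_n$ and on the cells $j'<j$ of $B_n$, and $\tau_{n,j}=1$ on the cells $j'>j$ of $B_n$.

From (5) and (6) one sees directly that no bound on path lengths holds in $\Omega$: between $T_{n,0}(0)$ and $T_{n,0}(3)$, both in $\Omega$, $f_{n,0}$ changes by at least $1-2C(n+1)/N_n$, while $|f_{n,0}'|\le C_12^{n+3}/(4\pi^2N_n)$. So the length of a joining path is at least a constant times $2^{-n}N_n$ for large $n$.

## 8. Prescribing the defect: proof of Theorem 1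

Let $\varphi\in C_0(I)$ with modulus of continuity $\omega$, and let $\|\varphi\|=\sup_I|\varphi|$. We climb by the increments of $\varphi$: put
$$a_{n,j}=\varphi((j+1)2^{-n})-\varphi(j2^{-n}),\qquad|a_{n,j}|\le\omega(2^{-n}),\quad|a_{n,j}|\le2\|\varphi\|,$$
$$f=\sum_{n\ge1}\sum_{j=0}^{2^n-1}a_{n,j}f_{n,j}\ \text{ on }K\setminus I,\qquad H(x)=\sum_{n,j}a_{n,j}f_{n,j}(x)\quad(x\in I).$$
The extension of $f$ to $I$ will *not* be $H$; it will be $\varphi+H$.

**Step 1: the series of derivatives.** We check that it converges on all of $K$. By (5), for $k\ge1$,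
$$\sum_{n,j}|a_{n,j}|\sup_K|f_{n,j}^{(k)}|\le2\|\varphi\|\sum_n2^n\,C_k2^{(n+3)k}2^{-n^2}<\infty. \tag{7}$$

**Step 2: the values split into a staircase and a small error.** This step says what the sum looks like in the corridors. By (6), $\mathcal E=\sum a_{n,j}e_{n,j}$ converges absolutely and uniformly on $K$, since $\sum_n2^n(n+1)2^{-n^2}<\infty$. The sum $S=\sum a_{n,j}\tau_{n,j}$ has finitely many nonzero terms at each point: it is $0$ on $K\setminus\bigcup_nB_n$, and if $z\in T_{n,j^*}(E_{N_n})$, only the terms with this $n$ contribute, and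
$$S(z)=\sum_{j<j^*}a_{n,j}+\tau_{n,j^*}(z)\,a_{n,j^*}=\varphi(j^*2^{-n})+\tau_{n,j^*}(z)\,a_{n,j^*},$$
where $\varphi(0)=0$ was used. Since $|\operatorname{Re}z-j^*2^{-n}|\le2^{-n}$,
$$|S(z)-\varphi(\operatorname{Re}z)|\le2\,\omega(2^{-n})\qquad(z\in B_n). \tag{8}$$
In particular $f=S+\mathcal E$ is well defined on $K\setminus I$. Since all $\tau_{n,j}$ vanish on $I$, $H=\mathcal E|_I$ is well defined too.

**Step 3: $f$ is continuous on $K\setminus I$ and holomorphic in $\Omega$, and its derivatives extend.** Each $z_0\in K\setminus I$ has a neighborhood $V$ meeting only finitely many $B_n$, say none with $n\ge n_0$. On $V\cap K$ we have $f_{n,j}=e_{n,j}$ for $n\ge n_0$. So there the series for $f$ is a finite sum plus a uniformly convergent series, of functions continuous on $V\cap K$ and holomorphic in $\Omega\cap V$. Hence $f$ is continuous on $K\setminus I$, holomorphic in $\Omega$, and $f^{(k)}=\sum a_{n,j}f_{n,j}^{(k)}$ in $\Omega$. For $k\ge1$ the series on the right converges uniformly on all of $K$ by (7), with continuous terms. So $f^{(k)}$ extends continuously to $K$, and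 the extension is given by the same series, also on $I$.

**Step 4: $f$ extends continuously to $K$, with $f=\varphi+H$ on $I$.** Here the staircase becomes visible in the limit. Let $x_0\in I$ and $z\to x_0$ with $z\in K\setminus I$.

Near $x_0$ on $K$ each $e_{n,j}$ equals $f_{n,j}$, because $B_n$ is closed and does not contain $x_0$. So each $e_{n,j}$ is continuous at $x_0$, and by uniform convergence $\mathcal E(z)\to\mathcal E(x_0)=H(x_0)$.

If $z$ runs through $\bigcup_nB_n$, then $z\in B_n$ with $n\to\infty$, and by (8) $|S(z)-\varphi(x_0)|\le2\omega(2^{-n})+|\varphi(\operatorname{Re}z)-\varphi(x_0)|\to0$. If $z$ runs through $\overline R\setminus\bigcup_nB_n$, then $S(z)=0$ and necessarily $x_0=0$, so $S(z)\to0=\varphi(0)=\varphi(x_0)$.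

Since $f=S+\mathcal E$ on $K\setminus I$, $f(z)\to\varphi(x_0)+H(x_0)$. Moreover $\varphi+H$ is continuous on $I$, as $H$ is a uniform limit of continuous functions. So the extension is continuous on $K$. With Step 3, $f\in A^\infty(\Omega)$.

**Step 5: the defect is $\varphi$.** We integrate $f'$ along $I$. Near $I$ in the plane, $-\frac1{4\pi^2N_n}\Lambda\circ T_{n,j}^{-1}$ is holomorphic, and it equals $f_{n,j}$ on nearby points of $K$. So $f_{n,j}(x)-f_{n,j}(0)=\int_0^xf_{n,j}'(t)\,dt$ for $x\in I$. By Step 3, $f'=\sum a_{n,j}f'_{n,j}$ on $I$, and by (7) we may integrate termwise: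
$$\int_0^xf'(t)\,dt=\sum a_{n,j}\big(f_{n,j}(x)-f_{n,j}(0)\big)=H(x)-H(0).$$
Since $f|_I=\varphi+H$ and $\varphi(0)=0$, we get $f(x)-f(0)-\int_0^xf'=\varphi(x)$, which is (2).

**Step 6: no density.** The functional $L(g)=g(1)-g(0)-\int_0^1g'(t)\,dt$ satisfies $|L(g)|\le2\sup_K|g|+\sup_K|g'|$. It is continuous on $A^\infty(\Omega)$ and vanishes on polynomials, hence on $X^\infty(\Omega)$. For $\varphi(x)=x$ the function $f$ has $L(f)=1$, so $f\notin X^\infty(\Omega)$. By Lemmas 6.1 and 6.2 the domain has all the stated properties, and Theorem 1 is proved. $\square$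

The obstruction is exactly a failure of (1) along the boundary segment $I$, and by Proposition 1.1 the path-length hypothesis had to fail for this $\Omega$.

## 9. Prescribing defects of all orders: proof of Theorem 2

For $\varphi\in C_0(I)$ write $f_\varphi,H_\varphi$ for the functions of Section 8. Each $f_{n,j}$ is smooth on $I$ and the series of its derivatives of each order $k\ge1$ converges uniformly by (7). So $H_\varphi\in C^\infty(I)$, and
$$f_\varphi|_I=\varphi+H_\varphi,\qquad f_\varphi^{(k)}|_I=H_\varphi^{(k)}\quad(k\ge1). \tag{9}$$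
The roughness of $\varphi$ enters the values of $f_\varphi$ and none of its derivatives. Multiplying by powers of $z$ moves it into the derivatives.

**Proof of (a).** We first choose what $g,g',\dots$ should be on $I$, up to a smooth function and its derivatives. Put $\psi_l=0$ for $l>m$ and, going down from $l=m$ to $0$,
$$\psi_l(x)=d_l(x)+\int_0^x\psi_{l+1}(t)\,dt .$$
Then $\psi_l\in C_0(I)$. Expand, for $x\in I$ and $z\in\mathbb C$, in powers of $z$:
$$\sum_{l=0}^m\frac{\psi_l(x)}{l!}(z-x)^l=\sum_{k=0}^m\varphi_k(x)z^k .$$
Each $\varphi_k$ is a combination of the $\psi_l$ with polynomial coefficients in $x$, so $\varphi_k\in C_0(I)$. Let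
$$g(z)=\sum_{k=0}^mz^kf_{\varphi_k}(z)\in A^\infty(\Omega).$$
By Leibniz' rule in $\Omega$ and passage to the boundary, $g^{(l)}=\sum_k\sum_{i\le l}\binom li(z^k)^{(l-i)}f_{\varphi_k}^{(i)}$ on $K$. By (9), on $I$ each $f^{(i)}_{\varphi_k}$ is $H^{(i)}_{\varphi_k}$, with the extra summand $\varphi_k$ only for $i=0$. Hence on $I$
$$g^{(l)}(x)=\partial_z^l\Big(\sum_k\varphi_k(x)z^k\Big)\Big|_{z=x}+\frac{d^l}{dx^l}\sum_kx^kH_{\varphi_k}(x)=\psi_l(x)+\widetilde H^{(l)}(x),$$
where $\widetilde H=\sum_kx^kH_{\varphi_k}\in C^\infty(I)$; the last equality reads off the Taylor coefficients at $z=x$ for $l\le m$ and gives $0=\psi_l$ for $l>m$. The smooth part drops out of $D_l$ by the fundamental theorem of calculus, so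
$$D_lg=\psi_l-\psi_l(0)-\int_0^{\,\cdot}\psi_{l+1},$$
which is $d_l$ for $l\le m$ and $0$ for $l>m$.

**Proof of (b).** For $l<r$, $\sup_I|D_lg|\le2\sup_K|g^{(l)}|+\sup_K|g^{(l+1)}|$, so $D_l:A^r(\Omega)\to C_0(I)$ is continuous. It kills polynomials, hence vanishes on $X^r(\Omega)$. For finite $r\ge1$, surjectivity of $(D_0,\dots,D_{r-1})$ follows from (a) with $m=r-1$, since $A^\infty(\Omega)\subset A^r(\Omega)$. For $r=\infty$, (a) shows that the range contains all finitely supported sequences, and these are dense in $C_0(I)^{\mathbb N}$. For every $1\le r\le\infty$, $D_0$ maps $A^r(\Omega)$ onto the infinite-dimensional space $C_0(I)$ and kills $X^r(\Omega)$. So the quotient $A^r(\Omega)/X^r(\Omega)$ is infinite-dimensional. Finally $X^0(\Omega)=A^0(\Omega)$ is Mergelyan's theorem for the compact set $K$, which has connected complement and interior $\Omega$.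

**Proof of (c).** Let $1\le r\le\infty$ and let $g\in A^r(\Omega)$ agree on $K$ with a function $\tilde g$ that is real-$C^1$ near $K$. Then $g'=\partial_x\tilde g$ on $\Omega$, hence on $K=\overline\Omega$ by continuity of both sides. So on $I$ the fundamental theorem of calculus gives
$$D_0g(x)=\tilde g(x)-\tilde g(0)-\int_0^x\partial_x\tilde g(t)\,dt=0 .$$
All such $g$ lie in $\ker D_0$, which is closed, and which is a proper subspace of $A^r(\Omega)$ by (b). So they are not dense. Rational functions with poles off $K$ are a special case. $\square$
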